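# Powers of 2 and powers of 3 give bi-Lipschitz equivalent metrics on $\mathbf Z$

## 1. The guess that the metric remembers the base

Measure an integer by the number of signed powers of $2$ needed to write it. Then do the same with powers of $3$. This gives two metrics on $\mathbf Z$, and we ask whether they are the same up to bounded distortion, after relabeling the points in any way we like. The answer one would first guess is no: a metric built from powers of $2$ should remember the base $2$, at least well enough to tell it from $3$. Let us make this precise and test it.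

**Definition (word length).** Let $S$ generate the additive group $\mathbf Z$. For $x\in\mathbf Z$, $\ell_S(x)$ is the least $k\ge0$ such that $x=\varepsilon_1s_1+\cdots+\varepsilon_ks_k$ with $s_t\in S$, $\varepsilon_t\in\{1,-1\}$. The word metric is $d_S(x,y)=\ell_S(x-y)$.

Throughout, $a,b\ge2$ are integers, $A=\{a^i\}_{i\ge0}$, $B=\{b^j\}_{j\ge0}$, and $d_A,d_B$ are the word metrics. For instance, $\ell_A(7)=2$ for $a=2$, since $7=8-1$ and $\pm7$ is not a power of $2$. For $a=3$ we have $7=9-3+1$. A sum of two signed powers of $3$ is even and $7$ is not a power of $3$, so $\ell_A(7)=3$.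

**Definition (bi-Lipschitz equivalence).** Metric spaces $X,Y$ are bi-Lipschitz equivalent, written $X\cong Y$, if there are a map $f$ from $X$ onto $Y$ and a number $K\ge1$ with
$$\tfrac1K\,d_X(x_1,x_2)\le d_Y(f(x_1),f(x_2))\le K\,d_X(x_1,x_2)\quad\text{for all }x_1,x_2\in X .$$

The left inequality makes $f$ injective, so $f$ is a bijection, and $\cong$ is an equivalence relation. The problem comes from Melvyn B. Nathanson, "Bi-Lipschitz equivalent metrics on groups, and a problem in additive number theory", arXiv:0902.3254 (2009). It is posed together with a known result, the **Main Theorem**: the identity map is a bi-Lipschitz equivalence from $(\mathbf Z,d_A)$ to $(\mathbf Z,d_B)$ if and only if $a^m=b^n$ for some positive integers $m,n$. The question is whether *some* map $f:\mathbf Z\to\mathbf Z$ is a bi-Lipschitz equivalence, in particular when $a^m\ne b^n$ for all $m,n\geq 1$.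

*Test 1: dependent bases.* Let $c=a^m$, and let $\ell_c$ be the word length for $\{c^k\}_{k\ge0}$. Powers of $c$ are powers of $a$, so $\ell_A\le\ell_c$. Conversely, $a^{mk+r}=a^r c^k$ with $0\le r\le m-1$ is a sum of at most $a^{m-1}$ copies of $c^k$. Hence
$$\ell_A\le\ell_{c}\le a^{m-1}\ell_A\qquad(c=a^m).\tag{1}$$
If $a^m=b^n$, compare both metrics with this common power: the identity is bi-Lipschitz. So the guess must be restricted to independent bases.

*Test 2: bases $2$ and $3$.* These two spaces are not isometric. For base $2$ the points $0,1,2$ are pairwise at distance $1$. For base $3$, points at distance $1$ differ by an odd number, and three integers cannot have all pairwise differences odd. This fits the guess, but bounded distortion destroys such information. Counting points in balls does not help either: the ball of radius $1$ about $0$ is $\{0\}\cup\{\pm a^i\}$, which is infinite for every $a$.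

*Test 3: a model without carries.* Let $\mathbf N=\{0,1,2,\dots\}$ and consider finitely supported sequences of digits from $\{0,1,\dots,p-1\}$, with the Hamming metric $H$, which counts the places where two sequences differ. For $p=2$ and $p=4$ the spaces are equivalent: send the bits $(x_i)$ to the digits $x_{2i}+2x_{2i+1}$. The distance between images is at most, and at least half of, the original distance. For $p=2$ and $p=3$, a recoding of blocks of $m$ bits into blocks of $n$ ternary digits would need $2^m=3^n$, which is impossible. This is the same obstruction as in the Main Theorem. So here, if anywhere, the guess should be right.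

It is wrong here (Section 3), and it is wrong for $\mathbf Z$. Let $X$ be the set of finitely supported functions $\mathbf N\to\{0,1\}$ with the Hamming metric $H$: the infinite Hamming cube.

**Theorem 1.** *For every integer $a\ge2$, the space $(\mathbf Z,d_A)$, $A=\{a^i\}_{i\ge0}$, is bi-Lipschitz equivalent to $(X,H)$. Hence $(\mathbf Z,d_A)$ and $(\mathbf Z,d_B)$ are bi-Lipschitz equivalent for all $a,b\ge2$.*

## 2. Matchings that move every point by at most one bit

All our metrics take integer values, so distinct points are at distance at least $1$. An additive error of $2$ in a distance between distinct points is therefore a multiplicative error of at most $3$. We use this all the time. "Countable" means finite or countably infinite, and $[\,\cdot\,]$ is $1$ if the statement inside is true and $0$ otherwise.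

Products carry the sum metric. For countably many pointed metric spaces $(M_i,*_i)$, $i\in I$, let $\bigoplus_iM_i$ be the set of families $(m_i)$ with $m_i=*_i$ for all but finitely many $i$, with metric $\sum_id(m_i,m_i')$. For example, $\bigoplus_{i\in\mathbf N}\{0,1\}$ with base points $0$ is $X$. If $\varphi_i:M_i\to M_i'$ are base-point-preserving bi-Lipschitz bijections with a *common* constant $K$, then $\bigoplus\varphi_i$ is a bi-Lipschitz bijection with constant $K$: sum the inequalities over $i$.

Three isometries are immediate. For countably infinite $A'$, the space $X_{A'}$ of finitely supported functions $A'\to\{0,1\}$ is isometric to $X$, via a bijection $A'\to\mathbf N$. For countably infinite $I$, $\bigoplus_{i\in I}X$ (base points $0$) is isometric to $X$, via a bijection $I\times\mathbf N\to\mathbf N$. Finally, $X\times X$ is isometric to $X$.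

**Lemma 2.** *Let $S,T$ be nonempty countable sets and $R\subset S\times T$ a relation such that $\{t:sRt\}$ is infinite for every $s\in S$ and $\{s:sRt\}$ is infinite for every $t\in T$. Then there is a bijection $\beta:S\to T$ with $s\,R\,\beta(s)$ for all $s$. If $s_0Rt_0$, we may require $\beta(s_0)=t_0$.*

*Proof.* The hypotheses make $S$ and $T$ infinite; enumerate both. Start with the matching $\{(s_0,t_0)\}$, or with the empty one. Alternate two moves. Take the first unmatched $s$ and match it with an unmatched $t$ such that $sRt$. Then take the first unmatched $t$ and match it with an unmatched $s$ such that $sRt$. At each stage only finitely many elements are matched and infinitely many partners are allowed, so each move is possible. Since we always take the first unmatched element, every element of $S$ and of $T$ is eventually matched. $\square$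

The lemma is useful because in $X$ every point has infinitely many neighbors at distance $1$: flip any one coordinate. So "within distance $1$" is a relation of the required kind. Here is the first consequence. It says, for instance, that three copies of $X$ fit bijectively onto one copy while no point changes by more than one bit.

**Lemma 3.** *Let $F$ be a countable set and $p\in F$. Give $F\times X$ the metric $D((u,\omega),(u',\omega'))=[u\ne u']+H(\omega,\omega')$. There is a bijection $\mu:F\times X\to X$ with $\mu(p,0)=0$ and $H(\mu(u,\omega),\omega)\le1$ for all $(u,\omega)$. Any such $\mu$ is bi-Lipschitz with constant $4$.*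

*Proof.* Apply Lemma 2 to the relation $(u,\omega)R\eta\iff H(\omega,\eta)\le1$. Both infinitude conditions hold by flipping one coordinate, and $(p,0)R\,0$. For distinct points $(u,\omega)\neq(u',\omega')$, with images $\eta\ne\eta'$,
$$H(\eta,\eta')\le H(\omega,\omega')+2\le D+2\le3D,\qquad D\le1+H(\omega,\omega')\le3+H(\eta,\eta')\le4H(\eta,\eta').\ \square$$

## 3. Absorbing a Hamming cube, and the carry-free model

Lemma 3 replaces a finite factor $F$ by nothing, provided a factor $X$ is present. In $\bigoplus_iF_i$ no factor $X$ is visible. The next lemma creates one. It is stated for sequence spaces that may have constraints, because we need it again for $\mathbf Z$.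

**Lemma 4.** *Let $I$ be countably infinite, and for each $i\in I$ let $F_i$ be a set with two distinct marked elements $z_i,o_i$. Let $V$ be a nonempty set of families $(v_i)_{i\in I}$, $v_i\in F_i$, each with $v_i=z_i$ for all but finitely many $i$. Suppose that changing a $z_i$ into $o_i$, or an $o_i$ into $z_i$, at one site of a member of $V$ always gives a member of $V$. Then, for the Hamming metric, $V\cong V\times X$.*

*Proof.* We read the symbols $z_i,o_i$ as free bits. Matching the free bits of one infinite set of sites against "free bits plus one extra bit" produces a single bit, that is, $V\cong V\times\{0,1\}$. To produce all of $X$ we do this independently in infinitely many blocks of sites.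

**Step 1: set up the blocks and the matchings.** Partition $I=\bigsqcup_{j\in\mathbf N}N_j$ with all $N_j$ infinite. For each countably infinite $A'\subset I$, Lemma 2, applied to the relation $b\,R\,(b',f)\iff H(b,b')\le1$, gives a bijection
$$\beta_{A'}:X_{A'}\to X_{A'}\times\{0,1\},\qquad\beta_{A'}(0)=(0,0),\qquad \beta_{A'}(b)=(b',f)\Rightarrow H(b,b')\le1 .$$

**Step 2: define the map.** For $v\in V$ let $A_j(v)=\{i\in N_j:v_i\in\{z_i,o_i\}\}$. It is cofinite in $N_j$, hence infinite. Let $b_j(v)\in X_{A_j(v)}$ be $1$ exactly where $v_i=o_i$, and put $(b_j',f_j)=\beta_{A_j(v)}(b_j(v))$. Let $v'$ be obtained from $v$ by writing, for each $j$ and each $i\in A_j(v)$, the symbol $z_i$ if $b_j'(i)=0$ and $o_i$ if $b_j'(i)=1$. Set $\Theta(v)=(v',(f_j)_{j\in\mathbf N})$.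

For almost all $j$ we have $v_i=z_i$ on all of $N_j$; then $b_j=0$, so $b_j'=0$ and $f_j=0$. In each of the other blocks at most one site changes. So $v'$ arises from $v$ by finitely many swaps of $z_i$ and $o_i$, hence $v'\in V$, and $(f_j)\in X$.

**Step 3: $\Theta$ is a bijection $V\to V\times X$.** The swaps do not affect the sets of free sites: $A_j(v')=A_j(v)$. So $v$ is recovered from $(v',f)$ by applying $\beta_{A_j(v')}^{-1}$ to $(b_j(v'),f_j)$ in each block. Conversely, this recipe applies to every $(v',f)\in V\times X$. For almost all $j$ it computes $\beta^{-1}(0,0)=0$, so again only finitely many swaps are made, and it gives an element of $V$ that maps to $(v',f)$.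

**Step 4: $\Theta$ is bi-Lipschitz.** Let $\Theta(v)=(v',f)$, $\Theta(u)=(u',g)$. If $v=u$ on $N_j$, then the free sites and bits agree there, so $v'=u'$ on $N_j$ and $f_j=g_j$. There are at most $H(v,u)$ other blocks. In each of them $v\to v'$ and $u\to u'$ change at most one site each, so the distance on $N_j$ grows by at most $2$, and $|f_j-g_j|\le1$. Hence
$$H(v',u')+H(f,g)\le H(v,u)+3H(v,u)=4H(v,u).$$
Conversely, let $J'$ be the set of $j$ for which $v'\ne u'$ on $N_j$ or $f_j\ne g_j$. Then $|J'|\le H(v',u')+H(f,g)$, and for $j\notin J'$ we have $v=u$ on $N_j$ by Step 3. On a block with $j\in J'$ the distance between $v$ and $u$ exceeds that between $v'$ and $u'$ by at most $2$. So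
$$H(v,u)\le H(v',u')+2|J'|\le3\big(H(v',u')+H(f,g)\big).\ \square$$

The sets $A_j(v)$ depend on $v$, and the bijections for different sets are unrelated. This does no harm: whenever $v$ and $u$ differ on a block, we only use that each moves by at most one site.

**Proposition 5.** *Let $F_i$ ($i\ge1$) be pointed countable sets with $|F_i|\ge2$. Then $\bigoplus_{i\ge1}F_i$ with the Hamming metric is bi-Lipschitz equivalent to $X$.*

*Proof.* Let $z_i$ be the base point of $F_i$, choose any $o_i\neq z_i$, and apply Lemma 4 to $V=\bigoplus F_i$; there is no constraint to preserve. So $\bigoplus F_i\cong\bigoplus F_i\times X$. Replacing $X$ by the isometric $\bigoplus_{i\geq 1} X$ gives $\bigoplus F_i\times X\cong\bigoplus_i(F_i\times X)$. By Lemma 3, with $p=z_i$, each $F_i\times X$ is equivalent to $X$ preserving base points, with the common constant $4$. So the last space is $\cong\bigoplus_iX\cong X$. $\square$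

Test 3 is settled against the guess: the digit sets $\{0,1\}$ and $\{0,1,2\}$ give the same space $X$. For $\mathbf Z$ the difference lies in the carries.

## 4. Digits in base $q=a^3$, and the carry that ruins them

Put $q=a^3\ge8$, and let $\ell_q,d_q$ be the word length and metric for $\{q^i\}_{i\ge0}$. By (1) with $m=3$, the identity is a bi-Lipschitz equivalence $(\mathbf Z,d_A)\cong(\mathbf Z,d_q)$. It remains to show $(\mathbf Z,d_q)\cong X$. We only use $q\ge5$, which $q=a$ or $q=a^2$ would not guarantee.

The sensible first attempt is to send $x$ to its digits in base $q$ and then apply Proposition 5. The usual digits $0,\dots,q-1$ do not even represent negative integers by finite strings. This is easily repaired.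

**Digits.** Let $\Delta=\{-1,0,1,\dots,q-2\}$, a complete residue system mod $q$. Every $x\in\mathbf Z$ has a unique expansion $x=\sum_{i\ge0}d_i(x)q^i$ with $d_i(x)\in\Delta$, almost all $0$. Indeed $d_0\equiv x\pmod q$ forces $d_0$, and one continues with $(x-d_0)/q$, so the digits are unique. For $x\neq0$,
$$\left|\frac{x-d_0}{q}\right|\le\frac{|x|+q-2}{q}<|x|,\qquad\text{because } q-2<(q-1)|x| .$$
So the process reaches $0$, and from then on all digits are $0$.

One of the two inequalities we want holds. Two digits differ by at most $q-1$, so $d_q(x,y)$ is at most $q-1$ times the number of places where the digits of $x$ and $y$ differ. The other inequality fails, as follows. Take $x=\sum_{i<n}(q-2)q^i$. Then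
$$x+1=\sum_{i<n}(-1)q^i+1\cdot q^n ,\qquad\text{since } \sum_{i<n}(q-1)q^i=q^n-1 .$$
So $d_q(x,x+1)=1$, but all $n+1$ digits in places $0,\dots,n$ change. A carry turns a long run of $q-2$ into a long run of $-1$.

This also shows what to look for: a code in which the interior of a run of $q-2$ looks the same as the interior of a run of $-1$. Here arithmetic helps. If a position holding $q-2$ receives a carry of $1$ from below and sends a carry of $1$ up, it is left with $q-2+1-q=-1$. So let each digit decide *by itself* whether to send a carry up: let $-1$ send none and $q-2$ send one. Then inside both kinds of run the coefficient left behind is $-1$.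

## 5. A code in which the interior of a run is invisible

**Carry bits.** Put $h(d)=1$ if $d\ge2$ and $h(d)=0$ if $d\in\{-1,0,1\}$. With digits $d_i$ and bits $s_i=h(d_i)$, position $i$ keeps
$$c_i=d_i+s_{i-1}-q\,s_i .$$
The pair $(d_i,s_{i-1})$ determines $c_i$. The code records this pair, except that the two pairs $(-1,0)$ and $(q-2,1)$, which fill the interiors of runs, are merged into one symbol $w$. Recording the pair, and not just $c_i$, lets us describe exactly which strings occur.

For example, let $q=8$, $x=438=6+6\cdot8+6\cdot64$, and $x+1=439=-1-8-64+512$: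

| | digits $d_0,d_1,\dots$ | bits $s_0,s_1,\dots$ | code at sites $1,2,3,4,\dots$ |
|---|---|---|---|
| $438$ | $6,6,6,0,0,\dots$ | $1,1,1,0,0,\dots$ | $w,\ w,\ (0,1),\ (0,0),\dots$ |
| $439$ | $-1,-1,-1,1,0,\dots$ | $0,0,0,0,0,\dots$ | $w,\ w,\ (1,0),\ (0,0),\dots$ |

Four digits change, but only one code symbol does.

We now set this up. In Theorem 9 the base will vary with the position, and for $\mathbf Z[1/a]$ the positions will run over $\mathbf Z$, so we allow both in the symbolic part. On first reading take $q_i=q$, $J=\{0,1,2,\dots\}$, $I=\{1,2,3,\dots\}$.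

**Definition (relay sequences).** Let $J=\{0,1,2,\dots\}$ and $I=\{1,2,\dots\}$, or $J=I=\mathbf Z$. Let $q_i\ge5$ be integers for $i\in J$. Put $\Delta_i=\{-1,0,\dots,q_i-2\}$ and, for $i\in I$,
$$\Sigma_i=\{w\}\cup\Big(\big(\Delta_i\times\{0,1\}\big)\setminus\{(-1,0),(q_i-2,1)\}\Big).$$
For $u=(d,s')\in\Sigma_i\setminus\{w\}$ put $\mathrm{in}(u)=h(d)$ and $\mathrm{out}(u)=s'$, and let $T^{(i)}_{ss'}$ be the set of $u\in\Sigma_i\setminus\{w\}$ with $\mathrm{in}(u)=s$, $\mathrm{out}(u)=s'$. Put $z=(0,0)$ and $o=(1,0)$. Let $V$ be the set of sequences $v=(v_i)_{i\in I}$ with $v_i\in\Sigma_i$, with $v_i=z$ for all but finitely many $i$, that obey the *relay rule*: whenever $i<k$, $v_i\ne w\ne v_k$ and $v_j=w$ for all $i<j<k$, then $\mathrm{in}(v_i)=\mathrm{out}(v_k)$. The metric on $V$ is $H$.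

The four sets $T^{(i)}_{ss'}$ are finite and nonempty. Indeed $z,o\in T^{(i)}_{00}$, $(0,1)\in T^{(i)}_{01}$, $(2,0)\in T^{(i)}_{10}$, and $(2,1)\in T^{(i)}_{11}$ because $q_i\ge5$ gives $2<q_i-2$.

Think of a bit $s_i$ placed between sites $i$ and $i+1$. Read from right to left. A symbol $u\neq w$ at site $i$ demands the bit $\mathrm{in}(u)$ on its right and puts the bit $\mathrm{out}(u)$ on its left, while $w$ passes the bit on unchanged. Formally, for any sequence with almost all entries $z$ and any $i\in J$, let $s_i(v)=\mathrm{out}(v_k)$, where $k>i$ is least with $v_k\ne w$; such a $k$ exists because $v_k=z$ for large $k$. The relay rule says exactly that $\mathrm{in}(v_i)=s_i(v)$ whenever $v_i\ne w$. So for $v\in V$ and $i\in I$: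
$$v_i\ne w\ \Rightarrow\ s_i(v)=\mathrm{in}(v_i),\ s_{i-1}(v)=\mathrm{out}(v_i);\qquad v_i=w\ \Rightarrow\ s_{i-1}(v)=s_i(v).\tag{2}$$

For $q=8$, the sequence $(2,0),w,w,(0,1),z,z,\dots$ is a relay sequence: the demand $\mathrm{in}(2,0)=1$ is met by $\mathrm{out}(0,1)=1$, three sites away, and $\mathrm{in}(0,1)=0=\mathrm{out}(z)$. Replacing $(0,1)$ by $z$ violates the rule.

A *digit string* is a family $\delta=(d_i)_{i\in J}$ with $d_i\in\Delta_i$, almost all $0$. Its code $v(\delta)$ has, for $i\in I$, the entry $v_i=w$ if $(d_i,h(d_{i-1}))\in\{(-1,0),(q_i-2,1)\}$, and $v_i=(d_i,h(d_{i-1}))$ otherwise.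

**Lemma 6.** *The map $\delta\mapsto v(\delta)$ sends the set of digit strings onto $V$. If $J=\mathbf Z$, it is a bijection.*

*Proof.* **Step 1: the code obeys the relay rule.** Put $s_i=h(d_i)$ and $v=v(\delta)$. Where $d_i=d_{i-1}=0$ we have $v_i=z$, so almost all entries are $z$. If $v_i=w$, then $s_i=s_{i-1}$: both are $0$ for the pair $(-1,0)$, and both are $1$ for $(q_i-2,1)$. If $v_i\ne w$, then $\mathrm{in}(v_i)=s_i$ and $\mathrm{out}(v_i)=s_{i-1}$. Now let $i\in J$ and let $k>i$ be least with $v_k\neq w$. Then $s_i(v)=\mathrm{out}(v_k)=s_{k-1}=s_{k-2}=\dots=s_i$. So $s_i(v)=h(d_i)$ for all $i\in J$. In particular $\mathrm{in}(v_i)=s_i(v)$ whenever $v_i\ne w$, which is the relay rule.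

**Step 2: every relay sequence is a code.** Let $v\in V$. For $i\in I$ put $d_i=d$ if $v_i=(d,s')$. If $v_i=w$, put $d_i=-1$ when $s_i(v)=0$ and $d_i=q_i-2$ when $s_i(v)=1$. If $J=\{0,1,\dots\}$, let $d_0$ be any digit with $h(d_0)=s_0(v)$. Almost all $d_i$ are $0$, because almost all $v_i$ are $z$. Then $h(d_i)=s_i(v)$ for all $i\in J$, by (2) if $v_i\ne w$ and by construction otherwise. If $v_i=(d,s')$, then $(d_i,h(d_{i-1}))=(d,s_{i-1}(v))=(d,s')$, so the code at $i$ is $v_i$. If $v_i=w$, then $h(d_{i-1})=s_{i-1}(v)=s_i(v)$, so $(d_i,h(d_{i-1}))$ is $(-1,0)$ or $(q_i-2,1)$, and the code at $i$ is $w$. Hence $v(\delta)=v$.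

**Step 3: injectivity for $J=\mathbf Z$.** Let $v=v(\delta)$. Where $v_i=(d,s')$, we have $d_i=d$. Where $v_i=w$, the digit $d_i$ is $-1$ or $q_i-2$, and $h(d_i)=s_i(v)$ by Step 1 says which. For $J=I=\mathbf Z$ this recovers all digits. $\square$

Now take $q_i=q$ and $J=\{0,1,\dots\}$, and write $v(x)$ for the code of the digit string of $x\in\mathbf Z$. Every digit string is the string of some integer, so $x\mapsto v(x)$ maps $\mathbf Z$ onto $V$. It is not injective: $-1,0,1$ all have code $z,z,z,\dots$, because $d_0$ is seen only through $h(d_0)$.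

**Proposition 7.** *$(\mathbf Z,d_q)\cong(V,H)$.*

*Proof.* **Step 1: the code is Lipschitz, $H(v(x),v(y))\le3d_q(x,y)$.** Any $y$ is reached from $x$ by $d_q(x,y)$ steps of the form $\pm q^k$, so by the triangle inequality and symmetry it is enough to treat $y=x+q^k$ and find at most $3$ changes. Let $K\ge k$ be least with $d_K(x)\ne q-2$. Then
$$d_i(y)=-1\ (k\le i<K),\qquad d_K(y)=d_K(x)+1,\qquad d_i(y)=d_i(x)\ \text{otherwise}.$$
Indeed, these are digits in $\Delta$, and the value changes by $-\sum_{i=k}^{K-1}(q-1)q^i+q^K=q^k$, so uniqueness of the expansion applies. Since $v_i$ depends only on $d_i,d_{i-1}$, it can change only for $k\le i\le K+1$. For $k<i<K$ we have $d_i(x)=d_{i-1}(x)=q-2$, so $v_i(x)=w$, and $d_i(y)=d_{i-1}(y)=-1$, so $v_i(y)=w$. Hence $v_i$ changes at most for $i\in\{k,K,K+1\}$.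

**Step 2: the code determines $x$ up to bounded error, $d_q(x,y)\le q\,(H(v(x),v(y))+1)$.** With $c_i=d_i+s_{i-1}-qs_i$ for $i\ge1$, where $s_i=h(d_i)$, the sum $\sum_{i\ge1}(s_{i-1}q^i-s_iq^{i+1})=s_0q$ telescopes, so
$$x=(d_0-q s_0)+\sum_{i\ge1}c_iq^i .\tag{3}$$
The coefficient $c_i$ depends only on the symbol $v_i(x)$. For $v_i=w$ both cases give $-1$: $-1+0-0$ and $q-2+1-q$. For $v_i=(d,s')$ it is $d+s'-q\,h(d)$. If $h(d)=0$ then $c_i\in[-1,2]$, and if $h(d)=1$ then $c_i\in[2-q,-1]$. So always $c_i\in[2-q,2]$, and likewise $d_0-qs_0\in[2-q,1]$. For two integers $x,y$, the coefficients in (3) therefore differ by at most $q$, and at $q^i$ with $i\ge1$ only where $v_i(x)\ne v_i(y)$. Hence $\ell_q(x-y)\le qH(v(x),v(y))+q$.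

In the example, (3) reads $438=-2-8-64+512$ and $439=-1-8-64+512$.

**Step 3: correct the code to a bijection.** Let $xRu$ mean $H(v(x),u)\le1$, for $x\in\mathbf Z$, $u\in V$. Each $u\in V$ has infinitely many $u'\in V$ with $H(u,u')=1$: replace one $z$ of $u$ by $o$, which has the same $\mathrm{in}$ and $\mathrm{out}$. So each $x$ is related to infinitely many $u$. Since $v$ is onto, each such $u'$ is some $v(x)$, so each $u$ is related to infinitely many $x$. Lemma 2 gives a bijection $f:\mathbf Z\to V$ with $H(v(x),f(x))\le1$. For $x\ne y$,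
$$H(f(x),f(y))\le3d_q(x,y)+2\le5d_q(x,y),$$
$$d_q(x,y)\le q\big(H(f(x),f(y))+2+1\big)\le4q\,H(f(x),f(y)).\ \square$$

## 6. Straightening the relay sequences

We must still compare the constrained space $V$ with $X$. The constraint acts at arbitrarily long range, through runs of $w$. Read from right to left, however, it is simple: once all symbols to the right of $i$ are known, so is $s_i$, and $v_i$ may be $w$ or any element of $T_{s_i0}\cup T_{s_i1}$. So it is tempting to remove the constraint by relabeling: keep $v_i$ if $\mathrm{in}(v_i)=0$, and use bijections $T_{1s'}\to T_{0s'}$ if $\mathrm{in}(v_i)=1$. Keeping $\mathrm{out}$ unchanged means that the bits $s_i$ can still be read from the new sequence, so the relabeling can be undone. The new sequences would be free sequences in $\{w\}\cup T_{00}\cup T_{01}$.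

Such bijections need $|T_{10}|=|T_{00}|$ and $|T_{11}|=|T_{01}|$. Counting digits gives
$$|T_{00}|=2,\quad|T_{01}|=3,\quad|T_{10}|=q-3,\quad|T_{11}|=q-4 ,$$
so we would need $q=5$ and $q=7$ at once. The cardinalities are wrong for every $q$. But wrong finite cardinalities are what a factor $X$ repairs, and Lemma 4 supplies one at every site.

**Proposition 8.** *For every choice of $J$, $I$ and $(q_i)$ as in the definition of relay sequences, $(V,H)\cong X$.*

*Proof.* **Step 1: supply a copy of $X$ at each site.** The set $V$ is nonempty, since it contains the constant sequence $z$. The symbols $z$ and $o$ have the same $\mathrm{in}$ and $\mathrm{out}$, so swapping them preserves the relay rule. Lemma 4, with $F_i=\Sigma_i$, gives $V\cong V\times X$. Replace $X$ by the isometric $\bigoplus_{i\in I}X$. We study pairs $(v,\omega)$ with $v\in V$ and $\omega=(\omega_i)_{i\in I}$, $\omega_i\in X$, almost all $\omega_i=0$.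

**Step 2: define the relabeling.** For $i\in I$ and $s'\in\{0,1\}$, Lemma 2 gives a bijection
$$\gamma^{(i)}_{s'}:T^{(i)}_{1s'}\times X\to T^{(i)}_{0s'}\times X,\qquad\gamma^{(i)}_{s'}(u,\omega)=(u',\omega')\Rightarrow H(\omega,\omega')\le1 .$$
The relation is "second components at distance at most $1$"; both sets $T$ are finite and nonempty, so the hypotheses hold by flipping one coordinate. Let $\Lambda_i=\{w\}\cup T^{(i)}_{00}\cup T^{(i)}_{01}$ and $M_i=\Lambda_i\times X$, with the metric $D((u,\eta),(u',\eta'))=[u\ne u']+H(\eta,\eta')$ and base point $(z,0)$. Define $\Psi:V\times\bigoplus_{i}X\to\bigoplus_{i}M_i$, $\Psi(v,\omega)=(m_i)$, by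
$$m_i=(v_i,\omega_i)\ \text{ if }v_i\in\Lambda_i,\qquad m_i=\gamma^{(i)}_{s'}(v_i,\omega_i)\ \text{ if }v_i\in T^{(i)}_{1s'} .$$
For almost all $i$ we have $m_i=(z,0)$. Writing $m_i=(u_i,\eta_i)$, we always have
$$u_i=w\iff v_i=w,\qquad\text{and otherwise }\ \mathrm{out}(u_i)=\mathrm{out}(v_i).\tag{4}$$

**Step 3: $\Psi$ is bijective, because the bits can be read from $m$.** Let $(m_i)\in\bigoplus M_i$, $m_i=(u_i,\eta_i)$. For $i\in J$ put $s_i=\mathrm{out}(u_k)$ with $k>i$ least such that $u_k\ne w$. If $(v,\omega)$ is a preimage, then $s_i(v)=s_i$ by (4). If $u_i\in T^{(i)}_{0s'}$, then $v_i$ lies in $T^{(i)}_{0s'}$ or $T^{(i)}_{1s'}$, and $\mathrm{in}(v_i)=s_i$ tells which. So the preimage must be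
$$(v_i,\omega_i)=\begin{cases}m_i&\text{if }u_i=w\text{ or }s_i=0,\\ (\gamma^{(i)}_{s'})^{-1}(m_i)&\text{if }u_i\in T^{(i)}_{0s'}\text{ and }s_i=1.\end{cases}\tag{5}$$
Conversely, define $(v,\omega)$ by (5). Then $v_i=w$ exactly when $u_i=w$, and otherwise $\mathrm{in}(v_i)=s_i$ and $\mathrm{out}(v_i)=\mathrm{out}(u_i)$.

Next, almost all $(v_i,\omega_i)$ equal $(z,0)$. For large $i$ all $m_j$ with $j\ge i$ are $(z,0)$, so $s_i=\mathrm{out}(z)=0$ and $(v_i,\omega_i)=m_i=(z,0)$. If $I=\mathbf Z$ there is also a low end: if $m_i=(z,0)$ for all $i\le i_0$, then for $i<i_0$ we have $u_{i+1}=z\ne w$, so $s_i=\mathrm{out}(z)=0$ and again $(v_i,\omega_i)=(z,0)$.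

Finally, the relay rule: if $i<k$, $v_i\ne w\ne v_k$ and only $w$ stands between, then $\mathrm{in}(v_i)=s_i=\mathrm{out}(u_k)=\mathrm{out}(v_k)$. So $v\in V$. By construction $\Psi(v,\omega)=(m_i)$.

**Step 4: $\Psi$ is Lipschitz, because it acts site by site.** If $(v_i,\omega_i)\ne(\bar v_i,\bar\omega_i)$, then, since $\omega_i$ and $\bar\omega_i$ are each moved by at most $1$,
$$D(m_i,\bar m_i)\le1+H(\omega_i,\bar\omega_i)+2\le4\big([v_i\ne\bar v_i]+H(\omega_i,\bar\omega_i)\big).$$
Summing over $i$, $\Psi$ is $4$-Lipschitz.

**Step 5: $\Psi^{-1}$ is Lipschitz, although it reads bits from far away.** Let $m,\bar m\in\bigoplus M_i$, with bars on all data belonging to $\bar m$. Put $P=\{i:m_i\ne\bar m_i\}$ and $D=\sum_iD(m_i,\bar m_i)\ge|P|$. By (5), $(v_i,\omega_i)$ is determined by $m_i$ and $s_i$, and by $m_i$ alone if $u_i=w$. So outside $P$ the two preimages can differ only at sites in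
$$Q=\{i\in I\setminus P:\ u_i=\bar u_i\ne w,\ s_i\ne\bar s_i\}.$$
The danger is that one change in $m$ alters many bits $s_i$. It does alter many if a long run of $w$ follows, but then the sites of that run are not affected. We show $|Q|\le|P|$.

For $i\in Q$ let $k(i)$ be the least $k>i$ with $k\in P$ or $u_k\ne w$. We claim $k(i)\in P$. Otherwise all sites strictly between $i$ and $k(i)$ lie outside $P$ and carry $w$ in both families, while $u_{k(i)}=\bar u_{k(i)}\ne w$. Then $s_i=\mathrm{out}(u_{k(i)})=\bar s_i$, contradicting $i\in Q$.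

The map $k:Q\to P$ is injective. Let $i<i'$ be in $Q$. Since $u_{i'}\ne w$, we have $k(i)\le i'$. Since $i'\notin P$, we have $k(i)\ne i'$. So $k(i)<i'<k(i')$. Hence $|Q|\le|P|$.

Now add the contributions to the distance between the preimages. At $i\in Q$, one of $(v_i,\omega_i),(\bar v_i,\bar\omega_i)$ is $m_i$ and the other is $(\gamma^{(i)}_{s'})^{-1}(m_i)$, so the contribution is at most $1+1=2$. At $i\in P$ it is at most
$$1+H(\omega_i,\bar\omega_i)\le1+H(\eta_i,\bar\eta_i)+2\le3+D(m_i,\bar m_i).$$
In total
$$H(v,\bar v)+\sum_iH(\omega_i,\bar\omega_i)\le2|Q|+3|P|+D\le6D .$$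

**Step 6: remove the finite factors.** By Lemma 3 with $F=\Lambda_i$, $p=z$, each $M_i\cong X$ preserving base points, with the common constant $4$. Therefore
$$V\cong V\times X\cong\bigoplus_{i\in I}M_i\cong\bigoplus_{i\in I}X\cong X.\ \square$$

## 7. Proof of Theorem 1

By (1) with $m=3$, Proposition 7 and Proposition 8 (with $q_i=q=a^3$, $J=\{0,1,\dots\}$),
$$(\mathbf Z,d_A)\cong(\mathbf Z,d_q)\cong(V,H)\cong X .$$
The space $X$ does not depend on $a$. Composing the equivalence for $a$ with the inverse of the one for $b$ gives a bi-Lipschitz bijection $(\mathbf Z,d_A)\to(\mathbf Z,d_B)$ for all $a,b\ge2$. By the Main Theorem, the identity can serve only when $a^m=b^n$ for some $m,n\ge1$; some bi-Lipschitz map always exists. $\blacksquare$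

## 8. Varying bases, $\mathbf Z[1/a]$, direct sums and products

**Theorem 9.** *Each of the following spaces is bi-Lipschitz equivalent to $(X,H)$, and hence to $(\mathbf Z,d_A)$ for every $a\ge2$.*

*(a) $\mathbf Z$ with the word metric of $\{g_i\}_{i\ge0}$, where $g_0=1$, $g_i\mid g_{i+1}$ and $2\le g_{i+1}/g_i\le C$ for all $i$ ($C$ a constant).*

*(b) $\mathbf Z[1/a]$ with the word metric of $\{a^i\}_{i\in\mathbf Z}$, for any integer $a\ge2$.*

*(c) $\bigoplus_{i\ge1}F_i$ with the Hamming metric, for any pointed countable sets $F_i$ with $|F_i|\ge2$.*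

*(d) Any finite product (sum metric) of spaces from (a)–(c).*

An example for (a) with no single base is $1,2,6,12,36,72,\dots$, with ratios alternately $2$ and $3$.

*Proof of (a).* **Step 1: pass to ratios at least $8$.** Put $G_i=g_{3i}$ and $q_i=G_{i+1}/G_i\in[8,C^3]$. Since $\{G_i\}\subset\{g_i\}$, and $g_{3i+r}$ ($0\le r\le2$) is a multiple of $G_i$ by a factor at most $C^2$, the word lengths satisfy $\ell_g\le\ell_G\le C^2\ell_g$. So we may use the metric $d$ of $\{G_i\}$.

**Step 2: digits.** Let $\Delta_i=\{-1,\dots,q_i-2\}$. Every $x\in\mathbf Z$ has a unique expansion $x=\sum_{i\ge0}d_iG_i$ with $d_i\in\Delta_i$, almost all $0$. Since $q_0=G_1$ divides $G_i$ for $i\ge1$, $d_0\equiv x\pmod{q_0}$ is forced. One continues with $(x-d_0)/q_0$ and the ratios $q_1,q_2,\dots$. As in Section 4, with $q_i$ for $q$, the absolute value strictly decreases until it is $0$. So integers correspond to digit strings with $J=\{0,1,\dots\}$. Lemma 6 gives a map $x\mapsto v(x)$ of $\mathbf Z$ onto $V$, and Proposition 8 gives $V\cong X$. It remains to prove $(\mathbf Z,d)\cong V$.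

**Step 3: $H(v(x),v(y))\le3d(x,y)$.** It suffices to take $y=x+G_k$. Let $K\ge k$ be least with $d_K(x)\ne q_K-2$. Then $d_i(y)=-1$ for $k\le i<K$, $d_K(y)=d_K(x)+1$, and the other digits agree, because $(q_i-1)G_i=G_{i+1}-G_i$ gives $-\sum_{i=k}^{K-1}(q_i-1)G_i+G_K=G_k$. The code can change only for $k\le i\le K+1$. For $k<i<K$ the pair $(d_i,s_{i-1})$ is $(q_i-2,1)$ for $x$ and $(-1,0)$ for $y$, so both codes are $w$. At most the sites $k,K,K+1$ change.

**Step 4: $d(x,y)\le C^3(H(v(x),v(y))+1)$.** Put $c_i=d_i+s_{i-1}-q_is_i$ for $i\ge1$. Since $q_iG_i=G_{i+1}$ and $\sum_{i\ge1}(s_{i-1}G_i-s_iG_{i+1})=s_0G_1=q_0s_0$,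
$$x=(d_0-q_0s_0)+\sum_{i\ge1}c_iG_i .$$
Here $c_i$ is a function of $v_i(x)$: it is $-1$ for $w$, as $-1+0-0=q_i-2+1-q_i=-1$, and $d+s'-q_ih(d)$ for $(d,s')$. As before, $c_i\in[2-q_i,2]$ and $d_0-q_0s_0\in[2-q_0,1]$. So coefficients for $x$ and $y$ differ by at most $C^3$, and for $i\ge1$ only where the codes differ.

**Step 5: bijection.** As in Step 3 of Proposition 7, the relation $H(v(x),u)\le1$ satisfies the hypotheses of Lemma 2: each $u\in V$ has infinitely many neighbors in $V$, obtained by changing one $z$ to $o$, and $v$ is onto. The resulting bijection $f:\mathbf Z\to V$ satisfies, for $x\ne y$,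
$$H(f(x),f(y))\le3d(x,y)+2\le5d(x,y),\qquad d(x,y)\le C^3\big(H(f(x),f(y))+3\big)\le4C^3H(f(x),f(y)).$$

*Proof of (b).* **Step 1: reduction and digits.** Let $q=a^3$. As for (1), $a^{3k+r}=a^rq^k$ with $0\le r\le2$, now with $k\in\mathbf Z$, shows that the generators $\{q^i\}_{i\in\mathbf Z}$ of $\mathbf Z[1/q]=\mathbf Z[1/a]$ give a bi-Lipschitz equivalent metric $d$. Each $x\in\mathbf Z[1/q]$ has a unique expansion $x=\sum_{i\in\mathbf Z}d_iq^i$ with $d_i\in\Delta$, almost all $0$. For existence, multiply $x$ by a power of $q$ to make it an integer, expand, and shift back. For uniqueness, multiply two expansions by a power of $q$ that moves both to nonnegative exponents, and use uniqueness in $\mathbf Z$. So elements of $\mathbf Z[1/q]$ correspond to digit strings with $J=I=\mathbf Z$, $q_i=q$. By Lemma 6, $x\mapsto v(x)$ is now a *bijection* onto $V$.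

**Step 2: $\tfrac13H\le d\le qH$.** For $y=x+q^k$ with $k\in\mathbf Z$, take the least $K\ge k$ with $d_K(x)\ne q-2$. The digits of $y$ are $-1$ for $k\le i<K$, $d_K(x)+1$ at $K$, and unchanged elsewhere, since $-\sum_{i=k}^{K-1}(q-1)q^i+q^K=q^k$. For $k<i<K$ both codes are $w$. So at most three sites change, and $H(v(x),v(y))\le3d(x,y)$ in general. For the other inequality, $\sum_{i\in\mathbf Z}(s_{i-1}q^i-s_iq^{i+1})=0$, because finitely many $s_i$ are nonzero and the sum telescopes. So $x=\sum_{i\in\mathbf Z}c_iq^i$ with $c_i=d_i+s_{i-1}-qs_i\in[2-q,2]$ a function of $v_i(x)$. Hence $d(x,y)\le q\,H(v(x),v(y))$. So $v$ is bi-Lipschitz, and Proposition 8 with $I=\mathbf Z$ gives $V\cong X$.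

*Proof of (c).* This is Proposition 5.

*Proof of (d).* A finite product of spaces equivalent to $X$ is equivalent to a finite power of $X$, and $X\times X\cong X$. $\blacksquare$

In particular, $(\mathbf Z,d_A)\times(\mathbf Z,d_B)\cong(\mathbf Z,d_A)\cong(\mathbf Z,d_B)$ for all $a,b\ge2$.
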